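\title{A Banach space with the point of continuity property in which every slice of the unit ball has diameter two}

\begin{abstract}
We construct an infinite-dimensional Banach space $X$ with separable dual in which every slice of the unit ball has diameter two, while every nonempty closed bounded set has nonempty relatively weakly open subsets of arbitrarily small diameter. The unit ball of $X$ is the closed convex hull of $\ell_2$-combinations of dyadic martingale differences taken along disjoint paths of the binary tree. By forming $\ell_\infty$-sums with $X$ we show that every Banach space with the point of continuity property is an $M$-summand of a space with both properties.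
\end{abstract}

\section{Slices and weakly open sets}\label{sec:intro}

All Banach spaces in this paper are real. For a Banach space $X$ we write $B_X$ for its closed unit ball, $S_X$ for its unit sphere and $X^*$ for its dual. A \emph{slice} of $B_X$ is a set
\[
S(B_X,f,\alpha)=\{x\in B_X:\ f(x)>1-\alpha\},\qquad f\in S_{X^*},\quad 0<\alpha<1 .
\]

\begin{definition}\label{def:props}
The space $X$ has the \emph{slice diameter two property} (SD2P) if every slice of $B_X$ has diameter $2$. It has the \emph{point of continuity property} (PCP) if for every nonempty closed bounded set $C\subseteq X$ and every $\varepsilon>0$ there is a weakly open set $G\subseteq X$ such that $G\cap C$ is nonempty and $\operatorname{diam}(G\cap C)<\varepsilon$.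
\end{definition}

The two properties pull in opposite directions. A slice is the part of the ball cut off by one open half-space, and the SD2P says that such a part is always as wide as the ball. A basic relatively weakly open subset of $C$ is the part of $C$ cut off by finitely many open half-spaces, and the PCP says that some such parts are small. The question, posed in \cite{BLR}, is whether a nonzero Banach space can have both properties.

In the simplest spaces only one property holds. A finite-dimensional space has the PCP because its weak and norm topologies agree. A Hilbert space fails the SD2P: if $x,y\in S(B_X,f,\alpha)$, then $\|x+y\|>2-2\alpha$, and the parallelogram law gives $\|x-y\|^2\le 4-(2-2\alpha)^2\le 8\alpha$. In $c_0$, a nonempty relatively weakly open subset $U$ of the ball contains a finitely supported vector $x$; the vectors $x\pm e_n$ lie in the ball for large $n$ and tend weakly to $x$, so $U$ contains two points at distance $2$. Thus $c_0$ has the SD2P, and the same argument shows that it fails the PCP.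

Two natural strengthenings of the question have a negative answer.
\begin{itemize}
\item[(a)] A space has the \emph{Radon--Nikod\'ym property} (RNP) if every countably additive $X$-valued measure of bounded variation on a probability space that vanishes on null sets has a Bochner integrable density. We use the textbook characterization: $X$ has the RNP if and only if every nonempty bounded set $D\subseteq X$ is \emph{dentable}, that is, for every $\varepsilon>0$ there are $f\in X^*$ and $\alpha>0$ such that $\{x\in D: f(x)>\sup_Df-\alpha\}$ has diameter less than $\varepsilon$. These sets are relatively weakly open, so the RNP implies the PCP. If $X\ne\{0\}$ has the RNP, take $D=B_X$ and $\varepsilon<2$. Then $f\neq0$, since otherwise the set is $B_X$; after dividing by $\|f\|$ and decreasing $\alpha$ we obtain a slice of $B_X$ of diameter less than $\varepsilon$. So the SD2P fails.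
\item[(b)] If $X\neq\{0\}$ has the PCP, the definition applied to $C=B_X$ gives nonempty relatively weakly open subsets of $B_X$ of arbitrarily small diameter. So these subsets cannot all have diameter $2$.
\end{itemize}
In view of these examples one might guess that the PCP and the SD2P are incompatible as well. They are compatible.

\begin{theorem}\label{thm:main}
There is a nonzero (infinite-dimensional, separable) Banach space $X$ with the PCP and the SD2P. Moreover, every slice of $B_X$ contains two points at distance exactly $2$.
\end{theorem}

A closed subspace $Z$ of $V$ is \emph{$1$-complemented} if it is the range of a projection of norm at most $1$, and it is an \emph{$M$-summand} if $V=Z\oplus_\infty Y$ for some closed subspace $Y$, that is, $V=Z+Y$ and $\|z+y\|=\max\{\|z\|,\|y\|\}$.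

\begin{theorem}\label{thm:more}
Let $X$ be the space constructed in the proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item The dual $X^*$ is separable; in particular $X$ contains no subspace isomorphic to $\ell_1$.
\item For every Banach space $Z$ with the PCP, $Z\oplus_\infty X$ has both the PCP and the SD2P. Hence a Banach space has the PCP if and only if it is isometric to a $1$-complemented subspace (even an $M$-summand) of a Banach space with the PCP and the SD2P. If $Z^*$ is separable, then $(Z\oplus_\infty X)^*$ is separable.
\item In Theorem~\ref{thm:main} the PCP cannot be strengthened to the RNP, and slices cannot be replaced by nonempty relatively weakly open subsets of $B_X$.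
\end{enumerate}
\end{theorem}

Part (3) is the content of (a) and (b) above. The room for Theorem~\ref{thm:main} comes from one difference between slices and their finite intersections. If $B_X$ is the closed convex hull of a set $W$, then $\sup_Wf=1$ for every $f\in S_{X^*}$, so every slice meets $W$. An intersection of two slices may miss $W$: in the plane with $W=\{\pm e_1,\pm e_2\}$, the slices $x_1>1/3$ and $x_2>1/3$ of $\operatorname{co}W$ meet at $(\frac12,\frac12)$ and have no common point in $W$. The SD2P can therefore be forced by a condition on $W$ alone, through the following remark.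

\begin{lemma}[Midpoint principle]\label{lem:mid}
Let $D$ be a bounded subset of a normed space, $f$ a continuous linear functional and $\alpha>0$. If $x,y\in D$ and $u=\frac12(x+y)$ satisfies $f(u)>\sup_Df-\alpha/2$, then $f(x)$ and $f(y)$ exceed $\sup_Df-\alpha$.
\end{lemma}

\begin{proof}
We have $f(x)=2f(u)-f(y)>2\sup_Df-\alpha-\sup_Df$, and the same with $x$ and $y$ exchanged.
\end{proof}

We shall choose $W$ so that its outermost points are midpoints of segments of length $2$ in the ball, while these segments shrink when many points of $W$ are averaged. Section~\ref{sec:tree} shows the mechanism on the dyadic tree, Section~\ref{sec:norm} constructs $X$, Sections~\ref{sec:slices} and~\ref{sec:pcp} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:dual} and~\ref{sec:sums} prove parts (1) and (2) of Theorem~\ref{thm:more}.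

\section{Dyadic martingales}\label{sec:tree}

\subsection{The tree and the Haar functions}
Let $L_n=\{0,1\}^n$, let $T=\bigcup_{n\ge0}L_n$ be the binary tree with root $\emptyset$, and let $\Delta=\{0,1\}^{\mathbb N}$ carry the product topology and the uniform probability $\lambda$. We write $|t|$ for the length of $t\in T$, $s|k$ for the prefix of length $k$ of $s\in T\cup\Delta$, and $t\preceq s$ ($t\prec s$) if $t$ is a prefix (a proper prefix) of $s$. The cylinder $[t]=\{\beta\in\Delta:t\prec\beta\}$ is open and closed, and $\lambda([t])=2^{-|t|}$. Put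
\[
\chi_t=2^{|t|}1_{[t]},\qquad h_t=\tfrac12(\chi_{t0}-\chi_{t1}).
\]
Thus $\chi_t$ is the uniform probability density on $[t]$, $\chi_\emptyset=1$, and $h_t$ is the Haar function of the node $t$. Since $\chi_t=\frac12(\chi_{t0}+\chi_{t1})$,
\begin{equation}\label{eq:haar}
\chi_{t0}=\chi_t+h_t,\qquad \chi_{t1}=\chi_t-h_t .
\end{equation}
For $r\prec s$ in $T$ the \emph{path} from $r$ to $s$ is the set $[r,s)=\{p\in T:r\preceq p\prec s\}$. It contains $r$ and not $s$, and it has at most one node on each level.

A \emph{step function} is a function on $\Delta$ that depends on finitely many coordinates. Let $E_m$ be the space of step functions of mean $0$ that depend only on the first $m$ coordinates, and let $E=\bigcup_mE_m$. Note that $\dim E_m=2^m-1$.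

A real function $z$ on $T$, with values written $z[t]$, is \emph{additive} if $z[t]=z[t0]+z[t1]$ for all $t$. A step function $z$ gives the additive function $z[t]=\int_{[t]}z\,d\lambda$, and a finite signed Borel measure $\theta$ on $\Delta$ gives $\theta[t]=\theta([t])$. For additive $z$, $k\ge0$ and $t\in T$ define
\[
P_kz=\sum_{t\in L_k}z[t]\chi_t,\qquad q_t(z)=z[t0]-z[t1],
\]
\[
N_k(z)=\Big(\sum_{t\in L_k}z[t]^2\Big)^{1/2},\qquad M_k(z)=\Big(\sum_{t\in L_k}q_t(z)^2\Big)^{1/2}.
\]
On step functions $P_k$ is the conditional expectation given the first $k$ coordinates. By \eqref{eq:haar}, $z[t0]\chi_{t0}+z[t1]\chi_{t1}-z[t]\chi_t=q_t(z)h_t$, so $(P_kz)_k$ is a dyadic martingale whose differences have the Haar coefficients $q_t(z)$. The seminorm $N_k$ measures how concentrated the mass of $z$ is on level $k$, and the seminorm $M_k$ measures the $k$th martingale difference.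

\begin{lemma}\label{lem:basic}
Let $z$ be additive and $k\ge0$.
\begin{enumerate}
\item $(P_kz)[t]=z[t]$ for $|t|\le k$. Hence $P_jP_kz=P_jz$ for $j\le k$, $N_k(P_kz)=N_k(z)$, and $P_kz\in E_k$ if $z[\emptyset]=0$.
\item If $z$ is a step function, then $N_k(z)\le 2^{-k/2}\|z\|_\infty$, and $P_kz=z$ if $z$ depends only on the first $k$ coordinates. If $|s|\ge k$, then $P_k\chi_s=\chi_{s|k}$.
\item $N_{k+1}(z)^2=\frac12\big(N_k(z)^2+M_k(z)^2\big)$.
\item If $r\prec s$ and $t\in T$, then $q_t(\chi_s-\chi_r)=\pm1$ for $t\in[r,s)$ and $q_t(\chi_s-\chi_r)=0$ for $t\notin[r,s)$. Also $q_t(h_t)=1$ and $q_t(h_p)=0$ for $p\ne t$.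
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $s,t\in L_k$, $\chi_s[t]$ is $1$ if $s=t$ and $0$ otherwise, so $(P_kz)[t]=z[t]$ on $L_k$; additivity of both sides extends this to shorter $t$.

(2) The $2^k$ numbers $z[t]$, $t\in L_k$, are bounded by $2^{-k}\|z\|_\infty$. If $z$ equals $c$ on $[t]$, then $z[t]\chi_t=c1_{[t]}$. If $|s|\ge k$ and $t\in L_k$, then $\chi_s[t]$ is $1$ for $t=s|k$ and $0$ otherwise.

(3) Apply $a^2+b^2=\frac12\big((a+b)^2+(a-b)^2\big)$ to $a=z[t0]$, $b=z[t1]$ and sum over $t\in L_k$.

(4) If $t0\preceq s$ then $q_t(\chi_s)=1$, and if $t1\preceq s$ then $q_t(\chi_s)=-1$. If $t\not\prec s$, then $\chi_s$ is constant on $[t]$ and $q_t(\chi_s)=0$. Now let $r\prec s$. For $t\prec r$ the nodes $r$ and $s$ extend the same child of $t$, so the two terms cancel. For $r\preceq t\prec s$ only $\chi_s$ contributes. For $t\not\prec s$ both terms vanish. Finally $h_p=\chi_{p0}-\chi_p$ and $[p,p0)=\{p\}$.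
\end{proof}

\subsection{The idea: $\ell_2$ in place of $\ell_1$ along the levels}\label{sub:idea}
Consider the convex set
\[
K=\operatorname{co}\{\chi_t-\chi_\emptyset:t\in T\},
\]
whose points have the form $g-1$ with $g$ a step function that is a probability density. Fix a norm on $E$ for which $K$ is bounded and $\|h_t\|=1$ for all $t$. By \eqref{eq:haar}, $\chi_t-\chi_\emptyset$ is the midpoint of $\chi_{t0}-\chi_\emptyset$ and $\chi_{t1}-\chi_\emptyset$, which differ by $2h_t$. By Lemma~\ref{lem:mid}, every set $\{x\in K:f(x)>\sup_Kf-\alpha\}$ contains two points at distance $2$.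

The $L_1(\lambda)$-norm is such a norm, but for it the relatively weakly open subsets of $K$ are large too. If $g$ depends on the first $k$ coordinates, then $g=\sum_{t\in L_k}g[t]\chi_t$, and we may move every $\chi_t$ to a child at once: $g-1\pm y_k\in K$, where
\[
y_k=\sum_{t\in L_k}g[t]h_t=g\,r_{k+1},\qquad r_{k+1}(\beta)=(-1)^{\beta_{k+1}} .
\]
In $L_1$ the Haar functions of one level add like the unit vectors of $\ell_1$, so $\|y_k\|_1=\sum_tg[t]=1$, and $y_k\to0$ weakly by Bessel's inequality for the orthonormal functions $r_k$. This is the argument that destroyed the PCP in $c_0$.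

Suppose instead that the Haar functions of one level add like the unit vectors of $\ell_2$:
\begin{equation}\label{eq:wish}
\Big\|\sum_{t\in L_k}a_th_t\Big\|=\Big(\sum_{t\in L_k}a_t^2\Big)^{1/2}.
\end{equation}
Then $\|y_k\|=N_k(g)$. The smallest case is $k=1$. The points $\chi_0-\chi_\emptyset$ and $\chi_1-\chi_\emptyset$ can be moved inside $K$ by $\pm h_0$ and $\pm h_1$, vectors of norm $1$. Their midpoint is $0$, which corresponds to $g=1$, and it is moved by $\pm\frac12(h_0+h_1)$, a vector of $L_1$-norm $1$ and of new norm $2^{-1/2}$. On level $k$ the point $0$ is moved by $\pm2^{-k}\sum_{t\in L_k}h_t$, of norm $2^{-k/2}$. The generators of $K$, which are all that a slice must meet, keep their long segments; the averages lose them.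

It remains to find a norm with \eqref{eq:wish} whose whole unit ball, and not only $K$, is generated by midpoints of long segments. The ball has to contain $u=\sum_{t\in L_k}a_t(\chi_{t0}-\chi_t)$ when $\sum a_t^2=1$. To make $u$ a midpoint we add the vectors obtained by moving each $\chi_{t0}$ to a child, then the vectors obtained from these by a further move, and so on. This leads to $\ell_2$-combinations of vectors $\chi_s-\chi_r$ along disjoint paths $[r,s)$.

\section{The space $X$}\label{sec:norm}

\begin{definition}\label{def:family}
A \emph{family of level $m\ge1$} is a pair $(R,\tau)$ with $R\subseteq L_0\cup\dots\cup L_{m-1}$ and $\tau:R\to L_m$ such that $r\prec\tau(r)$ for $r\in R$ and the paths $[r,\tau(r))$, $r\in R$, are pairwise disjoint. The elements of $R$ are the \emph{starting nodes}.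
\end{definition}

Figure~\ref{fig:family} shows a family of level $3$. The restriction of a family to a subset of $R$ is a family.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \n/\x/\y in {e/0/3,0/-2/2,1/2/2,00/-3/1,01/-1/1,10/1/1,11/3/1,000/-3.5/0,001/-2.5/0,010/-1.5/0,011/-0.5/0,100/0.5/0,101/1.5/0,110/2.5/0,111/3.5/0}
  \coordinate (n\n) at (\x,\y);
\foreach \x/\y in {e/0,e/1,0/00,0/01,1/10,1/11,00/000,00/001,01/010,01/011,10/100,10/101,11/110,11/111}
  \draw[gray] (n\x)--(n\y);
\draw[very thick] (ne)--(n0)--(n01)--(n011) (n00)--(n000) (n1)--(n11)--(n110);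
\foreach \n in {e,00,1} \fill (n\n) circle (2.5pt);
\foreach \n in {011,000,110} {\draw[fill=white,thick] (n\n) circle (2.5pt); \node[below=2pt] at (n\n) {$\n$};}
\node[above=2pt] at (ne) {$\emptyset$}; \node[above left] at (n0) {$0$}; \node[above right] at (n1) {$1$};
\node[above left] at (n00) {$00$}; \node[above right] at (n01) {$01$}; \node[above right] at (n11) {$11$};
\end{tikzpicture}
\caption{A family of level $3$ in the binary tree. The starting nodes $\emptyset,1,00$ are black and their end nodes $011,110,000$ are white. The paths $\{\emptyset,0,01\}$, $\{1,11\}$, $\{00\}$ are disjoint. The node $00$ may start a path because it lies off the path from $\emptyset$; the node $0$ may not.}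
\label{fig:family}
\end{figure}

\begin{lemma}\label{lem:family}
Let $R\subseteq L_0\cup\dots\cup L_{m-1}$ and $\tau:R\to L_m$ with $r\prec\tau(r)$ for $r\in R$.
\begin{enumerate}
\item $(R,\tau)$ is a family if and only if there are no $r,r'\in R$ with $r\prec r'\prec\tau(r)$.
\item If $(R,\tau)$ is a family, then $\tau$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $r\prec r'\prec\tau(r)$, then $r'$ lies on both paths. Conversely, if $p$ lies on the paths of $r\ne r'$, then $r$ and $r'$ are prefixes of $p$, hence comparable, say $r\prec r'\preceq p\prec\tau(r)$. (2) If $\tau(r)=\tau(r')=t$, the parent of $t$ lies on both paths, so $r=r'$.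
\end{proof}

The generators of the unit ball are the elements of $W=\bigcup_{m\ge1}W_m$, where
\[
W_m=\Big\{\sum_{r\in R}a_r(\chi_{\tau(r)}-\chi_r):\ (R,\tau)\text{ a family of level }m,\ \sum_{r\in R}a_r^2\le1\Big\}\subseteq E_m .
\]
The set $W_m$ is symmetric and contains $0$. It is compact, being a finite union of linear images of Euclidean balls. Three properties of $W$ carry the construction: paths can be truncated, paths can be prolonged in both directions, and the Haar coefficients on one level are controlled.

\begin{lemma}\label{lem:gen}
Let $u=\sum_{r\in R}a_r(\chi_{\tau(r)}-\chi_r)\in W_m$.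
\begin{enumerate}
\item For $1\le k\le m$, $P_ku=\sum_{r\in R,\,|r|<k}a_r(\chi_{\tau(r)|k}-\chi_r)\in W_k$.
\item If $w=\sum_{r\in R}a_rh_{\tau(r)}$, then $u+w,\,u-w\in W_{m+1}$. In particular $W_m\subseteq\operatorname{co}W_{m+1}$.
\item $M_k(u)\le1$ for all $k\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We use Lemma~\ref{lem:basic}(2). If $|r|\ge k$, then $\tau(r)|k=r|k$, so $P_k(\chi_{\tau(r)}-\chi_r)=0$. If $|r|<k$, then $P_k(\chi_{\tau(r)}-\chi_r)=\chi_{\tau(r)|k}-\chi_r$. The paths $[r,\tau(r)|k)$ are contained in disjoint paths.

(2) By \eqref{eq:haar}, $u\pm w=\sum_Ra_r(\chi_{\tau(r)i}-\chi_r)$ with $i=0$ for the sign $+$ and $i=1$ for the sign $-$. The new paths are $[r,\tau(r))\cup\{\tau(r)\}$. The added nodes lie on level $m$, so they belong to no old path, and they are distinct by Lemma~\ref{lem:family}(2). Finally $u=\frac12\big((u+w)+(u-w)\big)$.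

(3) A node $t\in L_k$ lies on at most one path, so by Lemma~\ref{lem:basic}(4) either $q_t(u)=0$, or $q_t(u)=\pm a_{r}$ for the unique $r$ with $t\in[r,\tau(r))$. A path has at most one node in $L_k$, so each $r$ occurs for at most one $t$. Hence $M_k(u)^2\le\sum_Ra_r^2\le1$.
\end{proof}

Let $\|z\|=\inf\{s>0:z\in s\operatorname{co}W\}$ be the gauge of $\operatorname{co}W$ on $E$. It is finite: for $z\in E_m$, $m\ge1$, we have $\sum_{t\in L_m}z[t]=0$, hence $z=\sum_{t\in L_m}z[t](\chi_t-\chi_\emptyset)$ with $\pm(\chi_t-\chi_\emptyset)\in W_m$. As the gauge of a symmetric convex absorbing set, $\|\cdot\|$ is a seminorm, and every seminorm that is at most $1$ on $W$ is dominated by it. So $M_k\le\|\cdot\|$ by Lemma~\ref{lem:gen}(3). Since $N_0=0$ on $E$, Lemma~\ref{lem:basic}(3) and induction on $k$ give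
\begin{equation}\label{eq:MN}
M_k(z)\le\|z\|\quad\text{and}\quad N_k(z)\le\|z\|\qquad(z\in E,\ k\ge0).
\end{equation}
If $z\in E_m$ and $\|z\|=0$, then $N_m(z)=0$ and $z=P_mz=0$. So $\|\cdot\|$ is a norm.

\begin{definition}\label{def:X}
$X$ is the completion of $(E,\|\cdot\|)$.
\end{definition}

The space $X$ is infinite-dimensional and separable, because it is the closure of the increasing union of the spaces $E_m$ of dimension $2^m-1$.

\begin{proposition}\label{prop:X}
\begin{enumerate}
\item $B_X$ is the closure of $\operatorname{co}W$, and $\|f\|=\sup_Wf$ for $f\in X^*$.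
\item For $k\ge1$, the unit ball of $E_k$ is $\operatorname{co}W_k$.
\item The functionals $z\mapsto z[t]$ extend continuously to $X$. For $x\in X$ the function $t\mapsto x[t]$ is additive, $x[\emptyset]=0$, and $N_k(x)\le\|x\|$.
\item For $k\ge1$, $P_k$ is a projection of norm one from $X$ onto $E_k$. For every $x\in X$, $P_kx\to x$ and $N_k(x)\to0$ as $k\to\infty$.
\item Equation \eqref{eq:wish} holds for all $k\ge0$ and all real $(a_t)_{t\in L_k}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The set $\operatorname{co}W$ lies between the open and the closed unit ball of $E$, and the open unit ball of $E$ is dense in $B_X$.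

(2) We have $P_kW\subseteq\operatorname{co}W_k$. Indeed, let $u\in W_m$. If $m\ge k$, use Lemma~\ref{lem:gen}(1). If $m<k$, then $P_ku=u\in\operatorname{co}W_k$ by repeated use of Lemma~\ref{lem:gen}(2). Now let $z\in E_k$, $\|z\|\le1$ and $\varepsilon>0$. Then $(1+\varepsilon)^{-1}z\in\operatorname{co}W$, and applying $P_k$ gives $(1+\varepsilon)^{-1}z\in\operatorname{co}W_k$. The convex hull of a compact set in a finite-dimensional space is compact, so $z\in\operatorname{co}W_k$. The reverse inclusion holds by definition of the norm.

(3) By \eqref{eq:MN}, $|z[t]|\le N_{|t|}(z)\le\|z\|$ on $E$, and the stated relations pass from $E$ to its closure.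

(4) By (3), $P_k$ is continuous on $X$ with values in $E_k$, and it is the identity on $E_k\ne\{0\}$. The inclusion $P_kW\subseteq\operatorname{co}W_k$ gives $\|P_k\|\le1$. For $z\in E$ we have $P_kz=z$ for large $k$ and $N_k(z)\to0$, by Lemma~\ref{lem:basic}(2). For $x\in X$, both $\|x-P_kx\|\le2\|x-z\|+\|z-P_kz\|$ and $N_k(x)\le\|x-z\|+N_k(z)$ hold, and $E$ is dense.

(5) Let $w=\sum_{t\in L_k}a_th_t=\sum_{t\in L_k}a_t(\chi_{t0}-\chi_t)$. The pair $(L_k,t\mapsto t0)$ is a family of level $k+1$, so $\|w\|\le(\sum a_t^2)^{1/2}$. By Lemma~\ref{lem:basic}(4), $q_t(w)=a_t$, so $\|w\|\ge M_k(w)=(\sum a_t^2)^{1/2}$ by \eqref{eq:MN}.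
\end{proof}

\begin{remark}\label{rem:hyp}
Both conditions in Definition~\ref{def:family} are used above. Disjointness gives Lemma~\ref{lem:gen}(3). If overlapping paths were allowed, then for $|t|=m$ the vectors $(m+1)^{-1/2}\sum_{r\preceq t}(\chi_{ti}-\chi_r)$, $i=0,1$, would be generators; half their difference is $(m+1)^{1/2}h_t$, so $\|h_t\|\le(m+1)^{-1/2}$ and the long segments would disappear. The common end level gives Lemma~\ref{lem:gen}(2): a path ending at the starting node of another path could not be prolonged.
\end{remark}

\section{Slices of $B_X$ have diameter two}\label{sec:slices}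

\begin{proposition}\label{prop:sd2p}
Every slice of $B_X$ contains two points at distance $2$.
\end{proposition}

\begin{proof}
Let $f\in S_{X^*}$ and $0<\alpha<1$. By Proposition~\ref{prop:X}(1) there is $u=\sum_Ra_r(\chi_{\tau(r)}-\chi_r)\in W_m$ with $f(u)>1-\alpha/2$. Since $f(u)>0$, the coefficients are not all zero, and dividing $u$ by $(\sum a_r^2)^{1/2}\le1$ does not decrease $f(u)$. So we may assume $\sum a_r^2=1$. Let $w=\sum_Ra_rh_{\tau(r)}$. Then $u\pm w\in B_X$ by Lemma~\ref{lem:gen}(2), and $u\pm w\in S(B_X,f,\alpha)$ by Lemma~\ref{lem:mid}. The nodes $\tau(r)$ are distinct elements of $L_m$, so $\|w\|=1$ by \eqref{eq:wish}, and $\|(u+w)-(u-w)\|=2$.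
\end{proof}

\section{The point of continuity property}\label{sec:pcp}

In Section~\ref{sub:idea} we saw that one martingale step is short when the mass is spread out. We now need this for any number of steps, first for positive measures, then for signed measures, and finally for all martingales that are bounded in $X$.

\subsection{Positive measures}

\begin{lemma}\label{lem:pos}
Let $\rho$ be a finite positive Borel measure on $\Delta$ and $0\le k<j$. Then $P_j\rho-P_k\rho\in E_j$ and $\|P_j\rho-P_k\rho\|\le N_k(\rho)$.
\end{lemma}

\begin{proof}
For $r\in L_k$ let $p_r$ be the probability on $\{t\in L_j:r\prec t\}$ given by $p_r(t)=\rho[t]/\rho[r]$, or the uniform probability if $\rho[r]=0$. Then $\rho[t]=\rho[r]p_r(t)$ in both cases, and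
\[
P_j\rho-P_k\rho=\sum_{r\in L_k}\rho[r]\sum_{t}p_r(t)(\chi_t-\chi_r).
\]
Choose end nodes $\tau(r)$ independently at random with distributions $p_r$. In formulas, give each map $\tau:L_k\to L_j$ with $r\prec\tau(r)$ the weight $\pi(\tau)=\prod_rp_r(\tau(r))$. The weights sum to $1$, and the total weight of the maps with $\tau(r)=t$ is $p_r(t)$. Therefore
\[
P_j\rho-P_k\rho=\sum_\tau\pi(\tau)\sum_{r\in L_k}\rho[r](\chi_{\tau(r)}-\chi_r).
\]
No node of $L_k$ is a proper prefix of another, so each $(L_k,\tau)$ is a family by Lemma~\ref{lem:family}(1), and each inner sum lies in $N_k(\rho)W_j$.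
\end{proof}

Positivity makes the numbers $p_r(t)$ probabilities, and the lemma fails without it: for $\theta=h_t\lambda$ with $|t|=k$ we have $N_k(\theta)=0$, while $P_{k+1}\theta-P_k\theta=h_t$ has norm $1$.

\begin{example}\label{ex:K}
The set $K\subseteq B_X$ of Section~\ref{sub:idea}, all of whose slices contain two points at distance $2$, has small relatively weakly open subsets. Fix $k\ge1$ and $\eta>0$, and let $U=\{x\in K:\|P_kx\|<\eta\}$. Then $0\in U$, and $U$ is relatively weakly open because $P_k$ has finite rank, so that $x\mapsto\|P_kx\|$ is weakly continuous. Let $x=g-1\in U$, where the density $g$ depends on the first $j>k$ coordinates, and let $\rho=g\lambda$. Then $x-P_kx=P_j\rho-P_k\rho$, so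
\[
\|x-P_kx\|\le N_k(g)\le N_k(P_kx)+N_k(1)<\eta+2^{-k/2}.
\]
Hence $\|x\|<2\eta+2^{-k/2}$ and $\operatorname{diam}U\le4\eta+2^{1-k/2}$. Finitely many functionals detect that the mass of $g$ is spread out on level $k$, and this controls the whole tail $x-P_kx$.
\end{example}

\subsection{Signed measures}
For a signed measure, $N_k(\theta)$ may be small through cancellation between the positive and the negative part. In the limit $k\to\infty$ the cancellation disappears, because only the atoms remain and the two parts have different atoms. Recall the Jordan decomposition $\theta=\theta^+-\theta^-$ of a finite signed measure into mutually singular finite positive measures, and $|\theta|=\theta^++\theta^-$.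

\begin{lemma}\label{lem:signed}
Let $\theta$ be a finite signed Borel measure on $\Delta$ and $A(\theta)=\big(\sum_{\gamma\in\Delta}\theta(\{\gamma\})^2\big)^{1/2}$. Then $N_k(\theta)\to A(\theta)$ and
\[
\limsup_{k\to\infty}\ \sup_{j>k}\|P_j\theta-P_k\theta\|\le\sqrt2\,A(\theta).
\]
\end{lemma}

\begin{proof}
We have $N_k(\theta)^2=\int_\Delta\theta[\gamma|k]\,d\theta(\gamma)$. The cylinders $[\gamma|k]$ decrease to $\{\gamma\}$, so the integrands tend to $\theta(\{\gamma\})$, and they are bounded by $|\theta|(\Delta)$. By dominated convergence $N_k(\theta)^2\to\int\theta(\{\gamma\})\,d\theta(\gamma)$. The last integrand vanishes off the countable set of atoms, so the integral equals $A(\theta)^2$. The same holds for $\theta^+$ and $\theta^-$. By mutual singularity, at most one of $\theta^+(\{\gamma\})$, $\theta^-(\{\gamma\})$ is nonzero for each $\gamma$, so $A(\theta)^2=A(\theta^+)^2+A(\theta^-)^2$. By Lemma~\ref{lem:pos},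
\[
\sup_{j>k}\|P_j\theta-P_k\theta\|\le N_k(\theta^+)+N_k(\theta^-)\longrightarrow A(\theta^+)+A(\theta^-)\le\sqrt2A(\theta).\qedhere
\]
\end{proof}

\subsection{A convergence criterion for bounded martingales}
A martingale that is bounded in $X$ need not converge. For $\theta=\delta_\gamma-\lambda$ we have $P_k\theta=\chi_{\gamma|k}-\chi_\emptyset\in B_X$, and consecutive terms differ by $\pm h_{\gamma|k}$, which has norm $1$. Here $N_k(\theta)\to A(\theta)=1$. The next proposition shows that such concentration of mass is the only obstruction.

\begin{proposition}\label{prop:conv}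
Let $z$ be additive with $z[\emptyset]=0$, $\sup_k\|P_kz\|<\infty$ and $\liminf_kN_k(z)=0$. Then $(P_kz)$ converges in norm to some $x\in X$, and $P_kx=P_kz$ for all $k$.
\end{proposition}

Lemma~\ref{lem:signed} does not apply directly, since boundedness in $X$ gives no bound in $L_1$: the vector $2^{-k/2}\sum_{t\in L_k}h_t$ has norm $1$ and $L_1$-norm $2^{k/2}$. In a single generator, however, the finitely many paths starting before a level $q$ produce a measure of bounded variation, and the other paths produce a vector of norm at most $(\sum_{|r|\ge q}a_r^2)^{1/2}$. Each $P_kz$ is an average of generators, but the average depends on $k$, and the tails must be small uniformly in $k$. We therefore pass to generators with infinite paths. They form a compact space, and one probability measure on it represents all $P_kz$ at once.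

\begin{proof}
We may assume $\|P_kz\|\le1$ for all $k$.

\emph{Step 1: infinite generators.} Let $\Omega$ be the set of pairs $\omega=(a,\beta)\in[-1,1]^T\times\prod_{r\in T}[r]$ such that $\sum_{r\in T}a_r^2\le1$ and
\begin{equation}\label{eq:star}
\text{there are no } r\prec r' \text{ in } T \text{ with } a_r\ne0,\ a_{r'}\ne0 \text{ and } r'\prec\beta(r).
\end{equation}
The ambient product is compact and metrizable. The condition $\sum a_r^2\le1$ is closed, since it is the conjunction of the same conditions on finite partial sums. For each pair $r\prec r'$ the set where $a_r\ne0$, $a_{r'}\ne0$ and $\beta(r)\in[r']$ is open, so \eqref{eq:star} is a closed condition. Thus $\Omega$ is compact and metrizable. For $j\ge1$ put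
\[
u^j_\omega=\sum_{|r|<j}a_r(\chi_{\beta(r)|j}-\chi_r).
\]
The map $\omega\mapsto u^j_\omega\in E_j$ is continuous, because the sum is finite and $\beta(r)|j$ is locally constant. For $|r'|<j$, the relations $r'\prec\beta(r)|j$ and $r'\prec\beta(r)$ are equivalent. So by \eqref{eq:star} and Lemma~\ref{lem:family}(1), the nodes $r$ with $|r|<j$ and $a_r\neq0$, with end nodes $\beta(r)|j$, form a family of level $j$. Restricting it to the nodes of length at least $q$ gives
\begin{equation}\label{eq:tail}
\Big\|\sum_{q\le|r|<j}a_r(\chi_{\beta(r)|j}-\chi_r)\Big\|\le s_q(\omega):=\Big(\sum_{|r|\ge q}a_r^2\Big)^{1/2}.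
\end{equation}

\emph{Step 2: one representing measure.} Fix $k\ge1$. By Proposition~\ref{prop:X}(2), $P_kz=\sum_ic_iu_i$ is a finite convex combination of vectors $u_i=\sum_{r\in R_i}a^i_r(\chi_{\tau_i(r)}-\chi_r)\in W_k$. Put $a^i_r=0$ for $r\notin R_i$, choose $\beta_i(r)\in[\tau_i(r)]$ for $r\in R_i$, and choose $\beta_i(r)\in[r]$ arbitrarily for $r\notin R_i$. If $r\prec r'$ lie in $R_i$, then $|r'|<k$, so $r'\prec\beta_i(r)$ would give $r'\prec\tau_i(r)$, which Lemma~\ref{lem:family}(1) excludes. Hence $\omega_i=(a^i,\beta_i)\in\Omega$. By Lemma~\ref{lem:gen}(1), $P_ju_i=u^j_{\omega_i}$ for $1\le j\le k$. With $\nu_k=\sum_ic_i\delta_{\omega_i}$ we obtain $P_jz=P_jP_kz=\int u^j_\omega\,d\nu_k$ for $1\le j\le k$.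

By the Riesz representation theorem and the Banach--Alaoglu theorem, a sequence of Borel probabilities on a compact metrizable space has a subsequence along which the integrals of all continuous functions converge to their integrals against a Borel probability $\nu$. Applying this to $(\nu_k)$ and to the coordinates of $u^j_\omega$ in the finite-dimensional space $E_j$, we get
\[
P_jz=\int_\Omega u^j_\omega\,d\nu(\omega)\qquad(j\ge1).
\]

\emph{Step 3: splitting at level $q$.} The functions $s_q$ are Borel, bounded by $1$, and tend to $0$ pointwise as $q\to\infty$. So $\varepsilon_q:=\int s_q\,d\nu\to0$ by dominated convergence. Fix $q\ge1$ and define, for Borel sets $B\subseteq\Delta$,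
\[
\theta(B)=\sum_{|r|<q}\int_\Omega a_r\Big(1_B(\beta(r))-\frac{\lambda(B\cap[r])}{\lambda([r])}\Big)d\nu(\omega).
\]
This is a finite signed Borel measure: for each of the finitely many $r$ it is the image of the measure $a_r\nu$ under the continuous map $\omega\mapsto\beta(r)$, minus a multiple of $\chi_r\lambda$. For $j\ge q>|r|$ we have $P_j\delta_{\beta(r)}=\chi_{\beta(r)|j}$ and $P_j(\chi_r\lambda)=\chi_r$, so $P_j\theta=\int\sum_{|r|<q}a_r(\chi_{\beta(r)|j}-\chi_r)\,d\nu$. The difference $\eta_j=P_jz-P_j\theta$ is the integral of the vector in \eqref{eq:tail}, and hence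
\begin{equation}\label{eq:split}
P_jz=P_j\theta+\eta_j,\qquad\|\eta_j\|\le\varepsilon_q\qquad(j\ge q).
\end{equation}

\emph{Step 4: the atoms of $\theta$ are small.} For $k\ge q$, Lemma~\ref{lem:basic}(1), \eqref{eq:split} and \eqref{eq:MN} give $N_k(\theta)\le N_k(z)+N_k(\eta_k)\le N_k(z)+\varepsilon_q$. The left side converges to $A(\theta)$, so the hypothesis $\liminf_kN_k(z)=0$ gives $A(\theta)\le\varepsilon_q$. By Lemma~\ref{lem:signed} and \eqref{eq:split},
\[
\limsup_{k\to\infty}\ \sup_{j>k}\|P_jz-P_kz\|\le(\sqrt2+2)\varepsilon_q .
\]
The left side does not depend on $q$, so it is $0$. Thus $(P_kz)$ is a Cauchy sequence, and its limit $x$ satisfies $P_kx=\lim_jP_kP_jz=P_kz$.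
\end{proof}

\subsection{Small weakly open sets}

\begin{proposition}\label{prop:pcp}
$X$ has the PCP.
\end{proposition}

If the PCP failed, we could jump again and again by a fixed distance while changing finitely many coordinates very little. The coordinates then have a limit $z$, and we choose the controlled levels so that $z$ inherits the smallness of $N_k$ from the points of $X$.

\begin{proof}
Let $C\subseteq X$ be nonempty and bounded, and suppose that for some $\varepsilon>0$ every nonempty relatively weakly open subset of $C$ has diameter at least $\varepsilon$. Put $O_0=C$, $k_0=0$, and pick $x_1\in C$. Suppose $x_j\in O_{j-1}$ has been chosen. By Proposition~\ref{prop:X}(4) there is $k_j>k_{j-1}$ with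
\[
\|x_j-P_{k_j}x_j\|<2^{-j},\qquad N_{k_j}(x_j)<2^{-j}.
\]
Let $O_j=\{x\in O_{j-1}:\|P_{k_j}(x-x_j)\|<2^{-j}\}$. This set contains $x_j$, and it is relatively weakly open in $C$ because the projections have finite rank. So it contains two points at distance greater than $2\varepsilon/3$, and one of them, which we call $x_{j+1}$, satisfies $\|x_{j+1}-x_j\|>\varepsilon/3$.

Let $b=\sup_{x\in C}\|x\|$. Since $|x_i[t]|\le b$ and $T$ is countable, there is a subsequence along which $x_i[t]$ converges for every $t\in T$, to $z[t]$ say. Then $z$ is additive, $z[\emptyset]=0$, and $P_kx_i\to P_kz$ in $E_k$ along the subsequence, so $\|P_kz\|\le b$ for all $k$. For $i>j$ we have $x_i\in O_j$, whence $\|P_{k_j}z-P_{k_j}x_j\|\le2^{-j}$. Two estimates follow. First, by Lemma~\ref{lem:basic}(1) and \eqref{eq:MN}, $N_{k_j}(z)\le N_{k_j}(x_j)+2^{-j}\le2^{1-j}$, so Proposition~\ref{prop:conv} applies and $P_kz\to x$ for some $x\in X$. Second, $\|x_j-P_{k_j}z\|\le2^{1-j}$, so the full sequence $(x_j)$ converges to $x$. This contradicts $\|x_{j+1}-x_j\|>\varepsilon/3$.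
\end{proof}

Propositions~\ref{prop:sd2p} and~\ref{prop:pcp} prove Theorem~\ref{thm:main}.

\section{The dual of $X$ is separable}\label{sec:dual}

Let $f\in X^*$ with $\|f\|=1$, and put $F(t)=f(\chi_t-\chi_\emptyset)$ for $t\in T$. Then $|F(t)|\le1$ and $F(t)=\frac12(F(t0)+F(t1))$, so for $l>|t|$ the number $F(t)$ is the average of $F$ over the extensions of $t$ in $L_l$. For a family $\mathcal F=(R,\tau)$ put
\[
\Phi(\mathcal F)=\sum_{r\in R}|F(\tau(r))-F(r)|^2 .
\]
Since $f\big(\sum_Ra_r(\chi_{\tau(r)}-\chi_r)\big)=\sum_Ra_r(F(\tau(r))-F(r))$, the maximum of $f$ over the generators built on $\mathcal F$ is $\Phi(\mathcal F)^{1/2}$, and Proposition~\ref{prop:X}(1) gives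
\begin{equation}\label{eq:dualnorm}
\sup_{\mathcal F}\Phi(\mathcal F)=\|f\|^2=1 .
\end{equation}
This formula shows the norm to be of James-tree type: the dual norm is the square variation of the martingale $F$ along paths that use each node of the tree at most once. Let $\varphi_k$ be the supremum of $\Phi(\mathcal F)$ over the families whose starting nodes all have length at least $k$. The sequence $(\varphi_k)$ is nonincreasing.

\begin{lemma}\label{lem:tailf}
$\|f-P_k^*f\|\le\varphi_k^{1/2}$ for $k\ge1$.
\end{lemma}

\begin{proof}
Let $u=\sum_Ra_r(\chi_{\tau(r)}-\chi_r)\in W_m$. If $m\le k$, then $u-P_ku=0$. If $m>k$, then by Lemma~\ref{lem:gen}(1)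
\[
u-P_ku=\sum_{|r|<k}a_r(\chi_{\tau(r)}-\chi_{\tau(r)|k})+\sum_{|r|\ge k}a_r(\chi_{\tau(r)}-\chi_r).
\]
The paths $[\tau(r)|k,\tau(r))$ for $|r|<k$ and $[r,\tau(r))$ for $|r|\ge k$ are nonempty and contained in disjoint paths. They form a family of level $m$ with starting nodes of length at least $k$, so $(f-P_k^*f)(u)=f(u-P_ku)\le\varphi_k^{1/2}$. Now apply Proposition~\ref{prop:X}(1).
\end{proof}

We must show $\varphi_k\to0$. If not, variation larger than some $\delta>0$ is available arbitrarily deep in the tree, and we would like to place such families one below the other until \eqref{eq:dualnorm} is violated. So far we have built only families with all starting nodes on one level, or truncations and prolongations of given families; here we use that paths may start on different levels. The difficulty is the common end level. The paths of the upper family must be prolonged through the region occupied by the lower family, without meeting its paths and without losing their increments. The martingale property of $F$ supplies many prolongations that lose little, and among many disjoint subtrees one carries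 little of the lower family.

\begin{lemma}\label{lem:stack}
Suppose $\varphi_k>\delta>0$ for all $k$. If some family $\mathcal G$ has $\Phi(\mathcal G)>c\ge0$, then some family $\mathcal H$ has $\Phi(\mathcal H)>c+\delta/2$.
\end{lemma}

\begin{proof}
Let $\mathcal G=(R,\tau)$ have level $m$, let $n\ge1$ be the number of elements of $R$, and write $F(\tau(r))-F(r)=\sigma_rd_r$ with $\sigma_r\in\{-1,1\}$ and $d_r\ge0$. By continuity there is $\varepsilon>0$ with $\sum_R\max\{d_r-\varepsilon,0\}^2>c$.

\emph{Many good prolongations.} For $l>m$ and $r\in R$ let $D_r$ be the set of $t\in L_l$ with $\tau(r)\prec t$ and $\sigma_rF(t)\ge\sigma_rF(\tau(r))-\varepsilon$, and let $|D_r|$ be its cardinality. Averaging $\sigma_rF\le1$ over the $2^{l-m}$ extensions of $\tau(r)$ in $L_l$ gives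
\[
2^{l-m}\sigma_rF(\tau(r))\le|D_r|+(2^{l-m}-|D_r|)\big(\sigma_rF(\tau(r))-\varepsilon\big),
\]
that is, $2^{l-m}\varepsilon\le|D_r|\big(1-\sigma_rF(\tau(r))+\varepsilon\big)\le|D_r|(2+\varepsilon)$. Fix $l$ so large that $|D_r|\ge2n/\delta$ for all $r\in R$.

\emph{Clearing the way.} Since $\varphi_l>\delta$, there is a family $\mathcal F=(R_1,\tau_1)$ with starting nodes of length at least $l$ and $\Phi(\mathcal F)>\delta$. Its level $m_1$ exceeds $l$. For $t\in L_l$ let $\Phi_t$ be the part of the sum $\Phi(\mathcal F)$ that comes from the nodes $r'\succeq t$. Then $\sum_{t\in L_l}\Phi_t=\Phi(\mathcal F)\le1$, so for each $r\in R$ there is $t_r\in D_r$ with $\Phi_{t_r}\le1/|D_r|\le\delta/(2n)$. Let $R_1'$ consist of the $r'\in R_1$ that satisfy $r'\succeq t_r$ for no $r\in R$. The deleted nodes carry at most $\delta/2$, so $\sum_{r'\in R_1'}|F(\tau_1(r'))-F(r')|^2>\delta/2$.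

\emph{The combined family.} Since $F(t_r)$ is the average of $F$ over the extensions of $t_r$ in $L_{m_1}$, there is $\tau'(r)\in L_{m_1}$ with $t_r\prec\tau'(r)$ and $\sigma_rF(\tau'(r))\ge\sigma_rF(t_r)\ge\sigma_rF(\tau(r))-\varepsilon$. Then $|F(\tau'(r))-F(r)|\ge\max\{d_r-\varepsilon,0\}$. Let $\mathcal H$ have starting set $R\cup R_1'$, with end nodes $\tau'(r)$ for $r\in R$ and $\tau_1(r')$ for $r'\in R_1'$; the nodes of $R$ have length less than $m$ and those of $R_1'$ have length at least $l>m$. We verify the criterion of Lemma~\ref{lem:family}(1) for a pair $r\prec r'$.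
\begin{itemize}
\item If $r,r'\in R$, then $r'\prec\tau'(r)$ and $|r'|<m$ would give $r'\prec\tau'(r)|m=\tau(r)$, which is impossible in $\mathcal G$.
\item If $r\in R$ and $r'\in R_1'$, then $r'\prec\tau'(r)$ and $|r'|\ge l$ would give $r'\succeq\tau'(r)|l=t_r$, and such nodes were deleted.
\item The case $r\in R_1'$, $r'\in R$ does not occur, since it would have $|r|>|r'|$.
\item If $r,r'\in R_1'$, then $r'\not\prec\tau_1(r)$ because $\mathcal F$ is a family.
\end{itemize}
So $\mathcal H$ is a family of level $m_1$, and $\Phi(\mathcal H)>c+\delta/2$.
\end{proof}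

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
Let $f\in S_{X^*}$. If $\varphi_k\not\to0$, then by monotonicity $\varphi_k>\delta$ for some $\delta>0$ and all $k$. Starting from a family with $\Phi>\delta$ and applying Lemma~\ref{lem:stack} $i$ times, we find a family with $\Phi>\delta+i\delta/2$, which contradicts \eqref{eq:dualnorm} for large $i$. So $\varphi_k\to0$, and $P_k^*f\to f$ in norm by Lemma~\ref{lem:tailf}. For $x\in X$ we have $P_kx=\sum_{t\in L_k}x[t](\chi_t-\chi_\emptyset)$, so $P_k^*f$ is the functional $x\mapsto\sum_{t\in L_k}F(t)x[t]$. Thus $X^*$ is the closed linear span of the countably many functionals $x\mapsto x[t]$, and it is separable.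

If $Y\subseteq X$ is a subspace, restriction maps $X^*$ onto $Y^*$ by the Hahn--Banach theorem, so $Y^*$ is separable. Since $\ell_1^*=\ell_\infty$ is not separable, $Y$ is not isomorphic to $\ell_1$.
\end{proof}

\section{Sums with spaces that have the PCP}\label{sec:sums}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Let $Z$ have the PCP, and let $V=Z\oplus_\infty X$ with coordinate projections $\pi_Z$ and $\pi_X$. The dual is $V^*=Z^*\oplus_1X^*$: its elements are pairs $(f,g)$ acting by $f(z)+g(x)$, with norm $\|f\|+\|g\|$. By part (1), $V^*$ is separable if $Z^*$ is.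

\emph{The PCP.} The projection of a closed set need not be closed, so we first remove closedness from the definition. Let $D$ be a nonempty bounded subset of a space with the PCP, and choose a weakly open set $G$ that meets the norm closure $\overline D$ in a nonempty set of diameter less than $\varepsilon$. Since $G$ is norm open, it meets $D$, and $G\cap D\subseteq G\cap\overline D$ has diameter less than $\varepsilon$.

Now let $C\subseteq V$ be nonempty and bounded, and let $\varepsilon>0$. Choose a weakly open $G\subseteq Z$ such that $G\cap\pi_Z(C)$ is nonempty of diameter less than $\varepsilon$, and put $C'=C\cap(G\times X)$, which is nonempty. Choose a weakly open $H\subseteq X$ such that $H\cap\pi_X(C')$ is nonempty of diameter less than $\varepsilon$. The set $G\times H$ is weakly open in $V$, because bounded linear maps are continuous for the weak topologies. The set $C\cap(G\times H)$ is nonempty and contained in $(G\cap\pi_Z(C))\times(H\cap\pi_X(C'))$, so its diameter in the maximum norm is less than $\varepsilon$.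

\emph{The SD2P.} Let $(f,g)\in S_{V^*}$ and $0<\alpha<1$; note that $B_V=B_Z\times B_X$. If $g=0$, then $\|f\|=1$; pick $z\in B_Z$ with $f(z)>1-\alpha$. The slice $S(B_V,(f,g),\alpha)$ contains $\{z\}\times B_X$, which has diameter $2$. If $g\ne0$, pick $z\in B_Z$ with $f(z)>\|f\|-\alpha/2$ and put $\gamma=\min\{\alpha/(2\|g\|),1/2\}$. For $x\in S(B_X,g/\|g\|,\gamma)$ we have $g(x)>\|g\|(1-\gamma)\ge\|g\|-\alpha/2$, so $f(z)+g(x)>1-\alpha$. The slice of $B_V$ therefore contains $\{z\}\times S(B_X,g/\|g\|,\gamma)$, which has diameter $2$ by Proposition~\ref{prop:sd2p}.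

\emph{The characterization.} If $Z$ has the PCP, then $Z$ is isometric to the $M$-summand $Z\times\{0\}$ of $V$, which is the range of the projection $(z,x)\mapsto(z,0)$ of norm at most $1$. Conversely, the PCP passes to every closed subspace $Z$ of a space $V$: a closed bounded subset $C$ of $Z$ is closed and bounded in $V$, and if $G$ is weakly open in $V$, then $G\cap Z$ is weakly open in $Z$ and meets $C$ in the same set. The range of a bounded projection is closed, so every $1$-complemented subspace of a space with the PCP has the PCP.
\end{proof}

\begin{thebibliography}{1}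
\bibitem{BLR} Julio Becerra Guerrero, Gines Lopez Perez and Abraham Rueda Zoido, \emph{Big slices versus big relatively weakly open subsets in Banach spaces}, arXiv:1304.4397 (2013).
\end{thebibliography}
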